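\title{Property $(*)$ is preserved by perfect maps}

\begin{abstract}
A topological space has property $(*)$ if countably many families of open sets separate its points, in the sense that for any two points some family has no member containing both and some member containing one of them. We prove that a perfect image of a Hausdorff space with property $(*)$ has property $(*)$. For finite fibers this is a pigeonhole argument. For infinite compact fibers the pigeonhole principle is replaced by the existence of an idempotent in a compact semigroup of labelings of a fiber by the branches of a tree.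
\end{abstract}

\section{Property $(*)$ and perfect maps}\label{sec:intro}

\begin{definition}\label{def:star}
Let $X$ be a topological space. A family $\mathcal U$ of open subsets of $X$ \emph{separates} two distinct points $x,x'\in X$ if
\begin{itemize}
\item[(i)] $\{x,x'\}\cap U$ is at most a singleton for every $U\in\mathcal U$, and
\item[(ii)] $\{x,x'\}\cap U$ is a singleton for some $U\in\mathcal U$.
\end{itemize}
The space $X$ has \emph{property $(*)$} if there is a sequence $(\mathcal U_n)_{n\in\omega}$ of families of open subsets of $X$ such that any two distinct points of $X$ are separated by some $\mathcal U_n$. Such a sequence is said to \emph{witness} $(*)$.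
\end{definition}

We shall mostly use the negation of separation, in the following form:
\begin{equation}\label{eq:nonsep}
\begin{array}{l}
\mathcal U \text{ fails to separate } x\ne x' \text{ if and only if some member of } \mathcal U \text{ contains}\\
\text{both points or } \bigcup\mathcal U \text{ contains neither.}
\end{array}
\end{equation}
Indeed, the first alternative is the failure of (i), and when (i) holds the second alternative is the failure of (ii).

Two extreme cases show what the definition measures. If each $\mathcal U_n$ has one member $U_n$, then $(*)$ says that any two points are told apart by one of countably many open sets, as in a Hausdorff space with a countable base. If each $\mathcal U_n$ covers $X$, then $(*)$ says that the covers are eventually fine enough: for $x\neq x'$ some cover has no member containing both. The balls of radius $2^{-n}$ in a metric space give such covers. More generally, if the diagonal of $X^2$ is an intersection of open sets $H_n$, then the covers $\{U \text{ open}: U\times U\subseteq H_n\}$ witness $(*)$. The definition allows families that are neither single sets nor covers, and this freedom matters. Let $X=D\cup\{p\}$ be the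 one-point compactification of an uncountable discrete space $D$. The single family $\{\{d\}:d\in D\}$ separates every pair of points. No sequence of covers does: a cover has a member that contains $p$ and hence all but finitely many $d\in D$, so it separates $p$ from only finitely many points.

Property $(*)$ is easily pulled back. If $j:X'\to X$ is a continuous injection and $(\mathcal U_n)$ witnesses $(*)$ for $X$, then the families $\{j^{-1}(U):U\in\mathcal U_n\}$ witness $(*)$ for $X'$. In particular $(*)$ passes to subspaces and to finer topologies. Pushing it forward is another matter, and even a continuous bijection can destroy it (Example~\ref{ex:omega1}). A map $\pi:X\to Y$ is \emph{perfect} if it is continuous, closed and surjective and every fiber $\pi^{-1}(y)$ is compact. Such maps offer both tools that a forward argument seems to need. Since $\pi$ is closed, an open set $O\subseteq X$ gives the open set $Y\setminus\pi[X\setminus O]$ of points whose whole fiber lies in $O$; since fibers are compact, finitely many members of an open cover suffice to contain a fiber. The following problem is posed in \cite{Smith}: \emph{if $X$ is a Hausdorff space with $(*)$ and $\pi:X\to Y$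 is a perfect map onto a Hausdorff space $Y$, does $Y$ have $(*)$?}

The answer is yes. The proof is carried out in ZFC and uses only the two tools just named, so we state the theorem in terms of them.

\begin{theorem}\label{thm:main}
Let $X$ be a Hausdorff space with $(*)$, let $Y$ be a topological space, and let $y\mapsto A_y$ assign to each $y\in Y$ a nonempty compact set $A_y\subseteq X$ such that
\begin{itemize}
\item[(a)] $O^{\#}:=\{u\in Y:A_u\subseteq O\}$ is open in $Y$ for every open $O\subseteq X$;
\item[(b)] $A_y\cap A_z=\emptyset$ whenever $y\neq z$.
\end{itemize}
Then $Y$ has $(*)$.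
\end{theorem}

\begin{corollary}\label{cor:perfect}
If $X$ is a Hausdorff space with $(*)$ and $\pi:X\to Y$ is a perfect map onto a Hausdorff space $Y$, then $Y$ has $(*)$.
\end{corollary}

\begin{proof}
Put $A_y=\pi^{-1}(y)$. These sets are compact, nonempty because $\pi$ is onto, and pairwise disjoint. Condition (a) holds because $O^{\#}=Y\setminus\pi[X\setminus O]$ and $\pi$ is closed.
\end{proof}

We call the sets $A_y$ \emph{fibers} also in the setting of Theorem~\ref{thm:main}. Section~\ref{sec:finite} treats finite fibers and isolates the difficulty with infinite ones, Sections~\ref{sec:trees}--\ref{sec:semigroup} prove the theorem, and Section~\ref{sec:conseq} contains consequences and examples on the role of the hypotheses.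

\section{Finite fibers and the pigeonhole principle}\label{sec:finite}

In this section only, assume in addition to the hypotheses of Theorem~\ref{thm:main} that $(*)$ for $X$ is witnessed by covers $\mathcal U_n$. Replacing $\mathcal U_n$ by $\{U_0\cap\dots\cap U_n:U_i\in\mathcal U_i\}$, we may assume that each member of $\mathcal U_{n+1}$ lies in a member of $\mathcal U_n$. Then for $x\ne x'$ and \emph{all large} $n$, no member of $\mathcal U_n$ contains both points. The natural families to try in $Y$ are
\[
\mathcal V_{n,k}=\{(U_1\cup\dots\cup U_k)^{\#}:U_1,\dots,U_k\in\mathcal U_n\}\qquad(n\in\omega,\ k\ge1).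
\]

\begin{example}\label{ex:finite}
If all fibers are finite, the families $\mathcal V_{n,k}$ witness $(*)$ for $Y$. Suppose that none of them separates $y\ne z$. Write $A_y=\{x_1,\dots,x_k\}$ with $k=|A_y|$ and pick $x_\infty\in A_z$. By (b) the $k+1$ points $x_1,\dots,x_k,x_\infty$ are distinct, so there is $n$ such that no member of $\mathcal U_n$ contains two of them. Since $\mathcal U_n$ is a cover, $y\in\bigcup\mathcal V_{n,k}$, and \eqref{eq:nonsep} gives $U_1,\dots,U_k\in\mathcal U_n$ with $A_y\cup A_z\subseteq U_1\cup\dots\cup U_k$. Choose a \emph{labeling} $h:\{1,\dots,k,\infty\}\to\{1,\dots,k\}$ with $x_i\in U_{h(i)}$ for all $i$. The map $h$ is not injective, so some $U_j$ contains two of the points, a contradiction.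
\end{example}

Now let $A_y$ be infinite and compact, and again suppose that no $\mathcal V_{n,k}$ separates $y\neq z$. Fix $x_\infty\in A_z$. Let $k_n$ be the least number of members of $\mathcal U_n$ needed to cover $A_y$. As before, $A_y\cup A_z\subseteq U_1\cup\dots\cup U_{k_n}$ for some $U_i\in\mathcal U_n$, and by minimality every $U_i$ meets $A_y$. Hence some $a_n\in A_y$ lies in the star $S_n=\bigcup\{U\in\mathcal U_n:x_\infty\in U\}$. A contradiction needs one point $a\in A_y$ that lies in every $S_n$, for $\bigcap_nS_n=\{x_\infty\}$. The stars decrease, so a cluster point of $(a_n)$ lies in every closure $\overline{S_n}$; but $(*)$ is a statement about the stars and not about their closures. The pigeonhole principle has been applied separately at each scale $n$, and the results do not cohere.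

The remedy is to label at all scales at once. We cut the fiber over $y$ along a finitely branching tree; each branch $e$ determines a point $x_e$ of the fiber, and the compact space $P$ of branches serves both as the index set of the points and as the set of labels. A labeling is then a map $h:P\cup\{\infty\}\to P$, and, as in Example~\ref{ex:finite}, we want one that gives $\infty$ the same label as some $e\in P$. For infinite $P$ counting does not provide this, since $P\cup\{\infty\}$ injects into $P$. But labelings can be composed, and an \emph{idempotent} labeling $u=u\circ u$ has what we want: $e=u(\infty)$ lies in $P$ and $u(e)=u(\infty)$. For finite $P$ some power of any labeling is idempotent, and this form of the pigeonhole principle survives for compact semigroups.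

Three things have to be arranged: the families $\mathcal U_n$ need not be covers, the trees have to be built, and the countably many families in $Y$ have to be rich enough to make the set of labelings closed under composition.

\section{Kernels and trees}\label{sec:trees}

From here to the end of Section~\ref{sec:semigroup}, $X$, $Y$ and $y\mapsto A_y$ are as in Theorem~\ref{thm:main}, and $(\mathcal U_n)$ witnesses $(*)$ for $X$. We write $2^{<\omega}$ and $\omega^{<\omega}$ for the sets of finite sequences in $\{0,1\}$ and in $\omega$, $|\sigma|$ for the length of $\sigma$, $\sigma|m$ for the initial segment of length $m$ of a finite or infinite sequence, and $\sigma^\frown k$ for $\sigma$ followed by $k$. Two facts about compactness are used.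
\begin{itemize}
\item[(F1)] If $F_0\supseteq F_1\supseteq\cdots$ are closed subsets of a compact space and $O$ is an open set containing $\bigcap_kF_k$, then $F_k\subseteq O$ for some $k$. In particular (take $O=\emptyset$), if all $F_k$ are nonempty then so is $\bigcap_kF_k$.
\item[(F2)] If a compact Hausdorff space $D$ is covered by open sets $U_0,\dots,U_{q-1}$, there are closed sets $D_k\subseteq U_k$ with $D=\bigcup_kD_k$. (By regularity each point has a closed neighborhood inside some $U_k$; finitely many of these cover $D$; group them by $k$.)
\end{itemize}

\subsection*{The kernel of a fiber}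
Put $C_n=\bigcup\mathcal U_n$. A fiber may lie partly inside and partly outside $C_n$, and then $\mathcal U_n$ neither covers it nor ignores it. We pass to a compact part of the fiber on which this does not happen for any $n$. The part is cut out by open sets from a countable list that does not depend on the fiber, so that hypothesis (a) can still see it. For $s\in2^{<\omega}$ let
\[
G_s=\bigcup\{C_i:i<|s|,\ s(i)=0\},
\]
an open set; thus $G_\emptyset=\emptyset$, $G_{s^\frown1}=G_s$ and $G_{s^\frown0}=G_s\cup C_{|s|}$. For $w\in Y$ define $t_w\in2^\omega$ by recursion: if $s=t_w|n$, then
\begin{equation}\label{eq:t}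
t_w(n)=1\iff A_w\subseteq G_{s^\frown0}.
\end{equation}
Put $A^n_w=A_w\setminus G_{t_w|n}$. In words: if what is left of the fiber at stage $n$ lies in $C_n$, record $1$ and keep it; otherwise record $0$ and remove $C_n$. The \emph{kernel} of $A_w$ is $K_w=\bigcap_nA^n_w$.

\begin{lemma}\label{lem:kernel}
Let $w\in Y$.
\begin{itemize}
\item[(K1)] $K_w$ is a nonempty compact subset of $A_w$.
\item[(K2)] If $t_w(n)=1$ then $K_w\subseteq C_n$. If $t_w(n)=0$ then $K_w\cap C_n=\emptyset$.
\item[(K3)] If $O\subseteq X$ is open, then $K_w\subseteq O$ if and only if $A_w\subseteq G_{t_w|k}\cup O$ for some $k$.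
\end{itemize}
\end{lemma}

\begin{proof}
The sets $A^n_w$ are closed in $A_w$ and decrease. They are nonempty: $A^0_w=A_w$; if $t_w(n)=1$ then $A^{n+1}_w=A^n_w$; and if $t_w(n)=0$ then $A_w\not\subseteq G_{t_w|(n+1)}$ by \eqref{eq:t}. Now (F1) gives (K1). If $t_w(n)=1$ then $A_w\subseteq G_{t_w|n}\cup C_n$, so $K_w\subseteq A^n_w\subseteq C_n$. If $t_w(n)=0$ then $C_n\subseteq G_{t_w|(n+1)}$, which is disjoint from $A^{n+1}_w\supseteq K_w$. For (K3), the inclusion $A_w\subseteq G_{t_w|k}\cup O$ means $A^k_w\subseteq O$; this implies $K_w\subseteq O$, and the converse is (F1).
\end{proof}

\subsection*{The tree of a kernel}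
By a \emph{tree} we mean a set $T\subseteq\omega^{<\omega}$ that contains $\emptyset$, is closed under initial segments, and in which every node $\sigma$ has at least one and only finitely many children $\sigma^\frown k\in T$. Its $m$-th level $T^m=\{\sigma\in T:|\sigma|=m\}$ is finite. A \emph{branch} of $T$ is an $e\in\omega^\omega$ with $e|m\in T$ for all $m$; every node is an initial segment of a branch.

\begin{lemma}\label{lem:tree}
For each $w\in Y$ there are a tree $T_w$, nonempty closed sets $D^w_\sigma\subseteq K_w$ and open sets $O^w_\sigma\subseteq X$ $(\sigma\in T_w)$ such that: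
\begin{itemize}
\item[(D1)] $D^w_\sigma\subseteq O^w_\sigma$; $D^w_\sigma\subseteq D^w_{\sigma|m}$ for $m\le|\sigma|$; and $K_w=\bigcup_{\sigma\in T^m_w}D^w_\sigma$ for every $m$.
\item[(D2)] If $t_w(n)=1$ and $\sigma\in T^{n+1}_w$, then $O^w_\sigma$ is contained in a member of $\mathcal U_n$.
\item[(D3)] For every branch $e$ of $T_w$, the set $\bigcap_mD^w_{e|m}$ is a singleton.
\end{itemize}
\end{lemma}

\begin{proof}
Put $D^w_\emptyset=K_w$ and $O^w_\emptyset=X$. Suppose that a node $\sigma$ of length $n$ and sets $D^w_\sigma\subseteq O^w_\sigma$ have been chosen. If $t_w(n)=0$, give $\sigma$ the single child $\sigma^\frown0$ with the same two sets. If $t_w(n)=1$, then $D^w_\sigma\subseteq C_n$ by (K2), so the compact set $D^w_\sigma$ is covered by finitely many $U_0,\dots,U_{q-1}\in\mathcal U_n$. Since $X$ is Hausdorff, (F2) gives closed sets $D_k\subseteq D^w_\sigma\cap U_k$ with union $D^w_\sigma$. Discard the empty ones, renumber, and give $\sigma$ the children $\sigma^\frown k$ with $D^w_{\sigma^\frown k}=D_k$ and $O^w_{\sigma^\frown k}=O^w_\sigma\cap U_k$. Each $D^w_\sigma$ is the union of the sets attached to its children, which gives (D1) by induction on $m$, and (D2)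 holds by construction.

The intersection in (D3) is nonempty by (F1). Suppose it contains $x\ne x'$, and let $n\in\omega$. If $t_w(n)=0$, neither point lies in $C_n$, by (K2). If $t_w(n)=1$, both lie in $O^w_{e|(n+1)}$ and hence in one member of $\mathcal U_n$, by (D2). By \eqref{eq:nonsep} no $\mathcal U_n$ separates $x$ and $x'$, contrary to the choice of $(\mathcal U_n)$.
\end{proof}

Fix these objects for all $w\in Y$. The \emph{$m$-profile} of $w$ is the pair $(t_w|m,\ \bigcup_{i\le m}T^i_w)$, consisting of a finite sequence and a finite subset of $\omega^{<\omega}$. There are only countably many such pairs. An \emph{$m$-class} is a nonempty set of the form $\{w\in Y: w\text{ has $m$-profile }\kappa\}$, so there are countably many $m$-classes. Points with the same $m$-profile have the same $m'$-profile for $m'\le m$. If all points of a nonempty set $Z$ have the same $m$-profile, $T^m_Z$ denotes the common value of $T^m_w$, $w\in Z$.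

\section{Countably many families in $Y$}\label{sec:tests}

To separate $y$ from other points we would like to use the open set $(\bigcup_{\sigma\in T^m_y}O^y_\sigma)^{\#}$. But only countably many families are available, so a family cannot be tailored to $y$; it can depend only on countably much information about $y$, such as a profile. We therefore put the analogous sets for all $w$ with the same $m$-profile as $y$ into one family. The common level $T^m_w=T^m_y$ then lets us use nodes of the tree of $y$ as names for the open sets around the pieces of $K_w$. The next definition allows other open sets than $O^w_\sigma$ and smaller sets of points $w$ than full classes; the composition of labelings will require both.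

\begin{definition}\label{def:test}
A \emph{test} is a triple $\tau=(m,Z,W)$, where $m\in\omega$, $Z$ is a nonempty subset of $Y$ whose points all have the same $m$-profile, and $W$ assigns to each $w\in Z$ and $\sigma\in T^m_Z$ an open set $W^w_\sigma\subseteq X$ with $D^w_\sigma\subseteq W^w_\sigma$. We put $W^w_\cup=\bigcup_{\sigma\in T^m_Z}W^w_\sigma$; this is an open set, and it contains $K_w$ by (D1).
\end{definition}

There are three ways of producing tests.
\begin{itemize}
\item[(C)] \emph{Canonical tests.} If $Q$ is an $m$-class, then $(m,Q,W)$ with $W^w_\sigma=O^w_\sigma$ is a test, by (D1).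
\item[(M)] \emph{Meets.} Let $\tau=(m,Z,W)$ and $\tau'=(m',Z',W')$ be tests with $Z\cap Z'\neq\emptyset$, and let $m''=\max(m,m')$. The points of $Z\cap Z'$ have the same $m''$-profile. For $w\in Z\cap Z'$ and $\sigma\in T^{m''}_w$ put $W''^w_\sigma=W^w_{\sigma|m}\cap W'^w_{\sigma|m'}$; this set contains $D^w_{\sigma|m}\cap D^w_{\sigma|m'}\supseteq D^w_\sigma$. The test $(m'',Z\cap Z',W'')$ is the \emph{meet} $\tau\wedge\tau'$.
\item[(S)] \emph{Substitutions.} Let $\tau=(m,Z,W)$ be a test, let $l\in\omega$, let $Q$ be an $l$-class, and let $\varphi$ be a map from a subset $R$ of $T^l_Q$ into $T^m_Z$. Suppose that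
\[
Z'=\{v\in Q:\ \text{there is } w\in Z\text{ with }D^v_\rho\subseteq W^w_{\varphi(\rho)}\text{ for all }\rho\in R\}
\]
is nonempty. Let $f:Z'\to Z$ select such a $w=f(v)$ for each $v\in Z'$, and put $W'^v_\rho=W^{f(v)}_{\varphi(\rho)}$ for $\rho\in R$ and $W'^v_\rho=X$ for $\rho\in T^l_Q\setminus R$. Then $(l,Z',W')$ is a test, called a \emph{substitution of $\tau$ along $(l,Q,\varphi)$}.
\end{itemize}
In a substitution the open sets that $\tau$ places around the pieces of $K_w$ are reused as neighborhoods of pieces of another kernel $K_v$, and $\varphi$ translates the old names into the new ones.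

\begin{lemma}\label{lem:T}
There is a countable set $\mathcal T$ of tests that contains all canonical tests, contains $\tau\wedge\tau'$ whenever $\tau,\tau'\in\mathcal T$ and the meet is defined, and contains a substitution of $\tau$ along $(l,Q,\varphi)$ whenever $\tau\in\mathcal T$ and the set $Z'$ in \textup{(S)} is nonempty.
\end{lemma}

\begin{proof}
Let $\mathcal T_0$ be the set of canonical tests, which is countable because there are countably many classes. Given a countable set $\mathcal T_j$, obtain $\mathcal T_{j+1}$ by adding all defined meets of pairs from $\mathcal T_j$ and, for each $\tau\in\mathcal T_j$ and each $(l,Q,\varphi)$ with $Z'\neq\emptyset$, one substitution. For given $\tau$ there are countably many pairs $(l,Q)$, and for each of them finitely many $\varphi$, so $\mathcal T_{j+1}$ is countable. Let $\mathcal T=\bigcup_j\mathcal T_j$.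
\end{proof}

\begin{remark}
A reader used to elementary submodels may take for $\mathcal T$ the set of all tests that belong to a countable elementary submodel of $H(\theta)$, $\theta$ large and regular, containing all the data fixed so far: profiles and the maps $\varphi$ are hereditarily finite, and a selector $f$ exists in the submodel by elementarity.
\end{remark}

Fix $\mathcal T$ as in Lemma~\ref{lem:T}. For $s\in2^{<\omega}$ and $\tau=(m,Z,W)\in\mathcal T$ define
\[
\mathcal V_s=\{G_s^{\#}\},\qquad \mathcal V_{\tau,s}=\{(G_s\cup W^w_\cup)^{\#}:w\in Z\}.
\]
By hypothesis (a) these are families of open subsets of $Y$, and there are countably many of them. The set $G_s$ appears in $\mathcal V_{\tau,s}$ because $W^w_\cup$ need only contain a kernel, while $O^{\#}$ tests whole fibers; (K3) is the bridge. Theorem~\ref{thm:main} follows from the next statement, which the following section proves.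

\begin{proposition}\label{prop:witness}
Any two distinct points of $Y$ are separated by some $\mathcal V_s$ or some $\mathcal V_{\tau,s}$.
\end{proposition}

\section{The semigroup of labelings}\label{sec:semigroup}

Suppose that Proposition~\ref{prop:witness} fails, and fix $y\ne z$ in $Y$ that are separated by none of the families. By \eqref{eq:nonsep}:
\begin{equation}\label{eq:NS}
\begin{array}{l}
\text{if }\mathcal V\text{ is one of the families }\mathcal V_s,\ \mathcal V_{\tau,s}\text{ and }\bigcup\mathcal V\text{ contains $y$ or $z$,}\\
\text{then some member of }\mathcal V\text{ contains both $y$ and $z$.}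
\end{array}
\end{equation}

\begin{lemma}\label{lem:t}
$t_y=t_z$.
\end{lemma}

\begin{proof}
Suppose $t_y|n=t_z|n=s$. By \eqref{eq:t}, $t_y(n)=1$ if and only if $y\in G_{s^\frown0}^{\#}$, and $t_z(n)=1$ if and only if $z\in G_{s^\frown0}^{\#}$. By \eqref{eq:NS} for the one-member family $\mathcal V_{s^\frown0}$, the set $G_{s^\frown0}^{\#}$ contains both points or neither. Hence $t_y(n)=t_z(n)$, and induction on $n$ finishes the proof.
\end{proof}

Let $P$ be the set of branches of $T_y$, with the topology of pointwise convergence. It is a nonempty closed subspace of a product of finite discrete spaces, hence compact Hausdorff, and each map $e\mapsto e|m$ from $P$ to the finite discrete set $T^m_y$ is continuous. Let $P^+=P\cup\{\infty\}$, where $\infty\notin P$; no topology on $P^+$ is needed. For $e\in P$ let $x_e\in K_y$ be the point of $\bigcap_mD^y_{e|m}$ given by (D3), and fix any $x_\infty\in K_z$. Let $\mathcal F$ be the set of all maps $P^+\to P$ with the product topology; it is compact Hausdorff by Tychonoff's theorem. Since $P\subseteq P^+$, the composition $g\circ h$ of $g,h\in\mathcal F$ is defined and lies in $\mathcal F$.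

Let $\mathcal T_y$ be the set of $(m,Z,W)\in\mathcal T$ with $y\in Z$. For these tests $T^m_Z=T^m_y$, so $W^w_{e|m}$ is defined for all $w\in Z$ and $e\in P$.

\begin{definition}\label{def:label}
For a finite set $E\subseteq P^+$ and $\tau=(m,Z,W)\in\mathcal T_y$, let $\Lambda(E,\tau)$ be the set of $h\in\mathcal F$ for which
\[
\text{there is } w\in Z\text{ such that } x_e\in W^w_{h(e)|m}\text{ for all }e\in E .
\]
A \emph{labeling} is an element of $\Lambda=\bigcap_{E,\tau}\Lambda(E,\tau)$.
\end{definition}

Thus $h$ is a labeling if, on any finite set of the points $x_e$ and for any test at $y$, the kernel of one suitable $w$ has $x_e$ near its piece named by $h(e)$. On $P$ alone the identity map would do, with $w=y$, because $x_e\in D^y_{e|m}\subseteq W^y_{e|m}$. The point $x_\infty$, which need not lie in $W^y_\cup$, is what forces other choices of $w$ and other maps $h$. The label $h(e)$ is a single branch that serves for all $m$; this is the coherence that was missing in Section~\ref{sec:finite}, and it has the following effect.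

\begin{lemma}\label{lem:detect}
If $h\in\Lambda$, $e,e'\in P^+$ and $h(e)=h(e')$, then $x_e=x_{e'}$.
\end{lemma}

\begin{proof}
Suppose $x_e\ne x_{e'}$ and let $n\in\omega$. Both points lie in $K_y\cup K_z$. If $t_y(n)=0$, then $t_z(n)=0$ by Lemma~\ref{lem:t}, and neither point lies in $C_n$, by (K2). If $t_y(n)=1$, let $\tau\in\mathcal T_y$ be the canonical test of the $(n+1)$-class $Q$ of $y$, and let $\sigma=h(e)|(n+1)=h(e')|(n+1)$. Since $h\in\Lambda(\{e,e'\},\tau)$, there is $w\in Q$ with $x_e,x_{e'}\in O^w_\sigma$. As $w$ and $y$ have the same $(n+1)$-profile, $t_w(n)=1$, and by (D2) some member of $\mathcal U_n$ contains both points. By \eqref{eq:nonsep} no $\mathcal U_n$ separates $x_e$ and $x_{e'}$, a contradiction.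
\end{proof}

By (b), $x_\infty\ne x_e$ for all $e\in P$. So the proof ends once we find a labeling that gives $\infty$ the same label as some $e\in P$. First, labelings exist; this is where the families $\mathcal V_{\tau,s}$ are used.

\begin{lemma}\label{lem:nonempty}
$\Lambda$ is a nonempty compact subset of $\mathcal F$.
\end{lemma}

\begin{proof}
Let $\tau=(m,Z,W)\in\mathcal T_y$ and let $E\subseteq P^+$ be finite. Whether $h$ belongs to $\Lambda(E,\tau)$ depends only on the tuple $(h(e)|m)_{e\in E}$, which is a continuous function of $h$ with values in a finite discrete set. So $\Lambda(E,\tau)$ is closed, and $\Lambda$ is compact. It remains to show that the sets $\Lambda(E,\tau)$ have the finite intersection property, and for this it suffices that they are directed under inclusion and nonempty.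

\emph{Directed.} Let $\tau=(m,Z,W)$ and $\tau'=(m',Z',W')$ be in $\mathcal T_y$. Since $y\in Z\cap Z'$, the meet $\tau\wedge\tau'=(m'',Z\cap Z',W'')$ is defined and lies in $\mathcal T_y$. If $w\in Z\cap Z'$ witnesses $h\in\Lambda(E\cup E',\tau\wedge\tau')$, then $x_e\in W''^w_{h(e)|m''}=W^w_{h(e)|m}\cap W'^w_{h(e)|m'}$ for $e\in E\cup E'$. So the same $w$ witnesses $h\in\Lambda(E,\tau)$ and $h\in\Lambda(E',\tau')$.

\emph{Nonempty.} Since $K_y\subseteq W^y_\cup$, (K3) gives $k$ with $A_y\subseteq G_s\cup W^y_\cup$, where $s=t_y|k$; also $s=t_z|k$ by Lemma~\ref{lem:t}. As $y\in Z$, the set $(G_s\cup W^y_\cup)^{\#}$ is a member of $\mathcal V_{\tau,s}$ that contains $y$. By \eqref{eq:NS} there is $w\in Z$ with $A_y\cup A_z\subseteq G_s\cup W^w_\cup$. Applying (K3) to $y$ and to $z$, we get $K_y\cup K_z\subseteq W^w_\cup$. For each $e\in E$ choose $\sigma_e\in T^m_Z=T^m_y$ with $x_e\in W^w_{\sigma_e}$, and let $h(e)$ be a branch of $T_y$ through $\sigma_e$; for $e\notin E$ let $h(e)\in P$ be arbitrary. Then $h\in\Lambda(E,\tau)$.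
\end{proof}

Next, labelings compose. The mechanism is this. The labeling $g$ places a small piece $D^y_{b|l}$ of $K_y$ inside the set named $g(b)|m$ around some $K_w$. That statement involves $y$ only through finitely many names, so it holds for all $v$ in a set $Z'\ni y$ that a substitution records. The labeling $h$, applied to the substituted test, places $x_e$ in the neighborhood of the piece of some $K_v$ named by $h(e)$, and that neighborhood is the set named $g(h(e))|m$.

\begin{lemma}\label{lem:compose}
If $g,h\in\Lambda$, then $g\circ h\in\Lambda$.
\end{lemma}

\begin{proof}
Let $E\subseteq P^+$ be finite and $\tau=(m,Z,W)\in\mathcal T_y$. Put $B=h[E]$, a finite subset of $P$. Since $g\in\Lambda(B,\tau)$, there is $w_0\in Z$ with $x_b\in W^{w_0}_{g(b)|m}$ for all $b\in B$. For each $b$ the closed sets $D^y_{b|l}$ decrease to $\{x_b\}$ as $l$ grows, so by (F1) we have $D^y_{b|l}\subseteq W^{w_0}_{g(b)|m}$ for all large $l$. Distinct branches $b,b'$ satisfy $b|l\ne b'|l$ for all large $l$. Fix $l$ such that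
\[
D^y_{b|l}\subseteq W^{w_0}_{g(b)|m}\quad(b\in B)
\]
and the map $b\mapsto b|l$ is injective on $B$. Let $Q$ be the $l$-class of $y$ and $R=\{b|l:b\in B\}\subseteq T^l_y=T^l_Q$. By injectivity, $\varphi(b|l)=g(b)|m$ defines a map $\varphi:R\to T^m_y=T^m_Z$.

Let $Z'$ be the set in (S) for these data. The point $w_0$ shows that $y\in Z'$. Hence $\mathcal T$ contains a substitution $\tau'=(l,Z',W')$ of $\tau$ along $(l,Q,\varphi)$, with selector $f:Z'\to Z$, and $\tau'\in\mathcal T_y$. Since $h\in\Lambda(E,\tau')$, there is $v\in Z'$ with $x_e\in W'^v_{h(e)|l}$ for all $e\in E$. For $e\in E$ we have $h(e)\in B$, so $h(e)|l\in R$ and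
\[
x_e\in W'^v_{h(e)|l}=W^{f(v)}_{\varphi(h(e)|l)}=W^{f(v)}_{g(h(e))|m}.
\]
Thus $f(v)\in Z$ witnesses $g\circ h\in\Lambda(E,\tau)$.
\end{proof}

The substitute for the pigeonhole principle is the Ellis--Numakura lemma; we include its short proof.

\begin{lemma}\label{lem:EN}
Let $S$ be a nonempty semigroup with a compact Hausdorff topology in which, for each $h\in S$, the map $g\mapsto gh$ is continuous. Then $S$ contains an element $u$ with $uu=u$.
\end{lemma}

\begin{proof}
The intersection of a chain of nonempty closed subsemigroups is again one, by compactness, so Zorn's lemma gives a minimal nonempty closed subsemigroup $S_0$. Let $u\in S_0$. The set $S_0u$ is compact as a continuous image of $S_0$, hence closed; it is contained in $S_0$, and it is a subsemigroup because $(gu)(g'u)=(gug')u$. By minimality $S_0u=S_0\ni u$, so $S_1=\{g\in S_0:gu=u\}$ is nonempty. It is closed by continuity, and it is a subsemigroup because $gg'u=gu=u$ for $g,g'\in S_1$. By minimality $S_1=S_0\ni u$, that is, $uu=u$.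
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:witness} and Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:nonempty} and~\ref{lem:compose}, $\Lambda$ is a nonempty compact Hausdorff space and a semigroup under composition. For fixed $h$ the map $g\mapsto g\circ h$ is continuous, since its coordinate at $e\in P^+$ is the evaluation $g\mapsto g(h(e))$. (The map $h\mapsto g\circ h$ would require $g$ to be continuous on $P$, which we do not know; this is why a one-sided lemma is needed.) By Lemma~\ref{lem:EN} there is $u\in\Lambda$ with $u\circ u=u$. Put $e=u(\infty)\in P$. Then $u(e)=u(u(\infty))=u(\infty)$, so $x_e=x_\infty$ by Lemma~\ref{lem:detect}. But $x_e\in A_y$ and $x_\infty\in A_z$, and $A_y\cap A_z=\emptyset$ by (b). This contradiction proves the proposition, and an enumeration of the families $\mathcal V_s$ and $\mathcal V_{\tau,s}$ in a sequence witnesses $(*)$ for $Y$.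
\end{proof}

\section{Consequences, and the role of the hypotheses}\label{sec:conseq}

\begin{corollary}\label{cor:char}
A Hausdorff space $Y$ has $(*)$ if and only if there is an assignment $y\mapsto A_y$ of nonempty compact subsets of some Hausdorff space $X$ with $(*)$ that satisfies \textup{(a)} and \textup{(b)}.
\end{corollary}

\begin{proof}
One direction is Theorem~\ref{thm:main}. For the other take $X=Y$ and $A_y=\{y\}$, so that $O^{\#}=O$.
\end{proof}

In Corollary~\ref{cor:perfect} it is enough that the restriction of $\pi$ to some subspace $X'\subseteq X$ be a perfect map onto $Y$, because $X'$ inherits $(*)$ from $X$. For perfect maps the theorem also has a converse, which says that $(*)$ for the domain splits into a part along the fibers and a part across them.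

\begin{proposition}\label{prop:converse}
Let $\pi:X\to Y$ be a perfect map between Hausdorff spaces. Then $X$ has $(*)$ if and only if $Y$ has $(*)$ and there are families $\mathcal W_n$ $(n\in\omega)$ of open subsets of $X$ such that any two distinct points of the same fiber are separated by some $\mathcal W_n$.
\end{proposition}

\begin{proof}
If $(\mathcal U_n)$ witnesses $(*)$ for $X$, then $Y$ has $(*)$ by Corollary~\ref{cor:perfect}, and $\mathcal W_n=\mathcal U_n$ will do. Conversely, let $(\mathcal V_n)$ witness $(*)$ for $Y$ and put $\mathcal V'_n=\{\pi^{-1}(V):V\in\mathcal V_n\}$. If $\pi(x)\ne\pi(x')$, some $\mathcal V_n$ separates $\pi(x)$ and $\pi(x')$; since a point lies in $\pi^{-1}(V)$ exactly when its image lies in $V$, the family $\mathcal V'_n$ separates $x$ and $x'$. Pairs in the same fiber are separated by some $\mathcal W_n$. So the countably many families $\mathcal V'_n$ and $\mathcal W_n$ witness $(*)$ for $X$.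
\end{proof}

In the proof of Theorem~\ref{thm:main}, hypothesis (a) is used to make the members of $\mathcal V_s$ and $\mathcal V_{\tau,s}$ open, and hypothesis (b) in the last line. Compactness of the fibers gives the kernels, the finite branching of the trees and every use of (F1). The Hausdorff property of $X$ enters through (F2), and no separation axiom on $Y$ is used. For a continuous surjection $\pi$ and $A_y=\pi^{-1}(y)$, the identity $O^{\#}=Y\setminus\pi[X\setminus O]$ shows that (a) holds if and only if $\pi$ is closed. This hypothesis cannot be dropped, even for continuous bijections.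

\begin{example}\label{ex:omega1}
Let $X$ be $\omega_1$ with the discrete topology and let $Y$ be $\omega_1$ with the order topology. The family of all singletons shows that $X$ has $(*)$, and the identity $X\to Y$ is a continuous surjection with one-point fibers. But $Y$ does not have $(*)$.

Recall that a \emph{club} is a closed unbounded subset of $\omega_1$, that a countable intersection of clubs is a club, and that a set is \emph{stationary} if it meets every club; stationary sets are unbounded. Fodor's lemma states that if $S$ is stationary and $r:S\to\omega_1$ satisfies $r(\alpha)<\alpha$ for all $\alpha\in S$, then $r$ is constant on a stationary subset of $S$. The set $L$ of nonzero limit ordinals below $\omega_1$ is a club.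

Let $\mathcal U_n$ $(n\in\omega)$ be families of open subsets of $Y$ and $C_n=\bigcup\mathcal U_n$. For each $n$ we define a club $E_n$ and an ordinal $\beta_n<\omega_1$ such that $\mathcal U_n$ separates no two points of $E_n$ above $\beta_n$.

Suppose first that $C_n\cap L$ is stationary. For $\alpha\in C_n\cap L$ choose $U_\alpha\in\mathcal U_n$ containing $\alpha$ and $r(\alpha)<\alpha$ with $(r(\alpha),\alpha]\subseteq U_\alpha$. By Fodor's lemma $r$ takes one value $\beta_n$ on an unbounded set $S$. If $\beta_n<\gamma<\delta<\omega_1$, pick $\alpha\in S$ with $\alpha\geq\delta$; then $\gamma,\delta\in U_\alpha$, so (i) fails. Put $E_n=L$. Otherwise some club $F$ is disjoint from $C_n\cap L$. Put $E_n=F\cap L$ and $\beta_n=0$; then $E_n\cap C_n=\emptyset$, so (ii) fails for points of $E_n$.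

The club $\bigcap_nE_n$ contains two distinct points above $\sup_n\beta_n<\omega_1$, and no $\mathcal U_n$ separates them.
\end{example}

The same space $Y$ shows that (b) and the nonemptiness of the fibers are needed in Theorem~\ref{thm:main}. If $X=\{x_0\}$ and $A_y=\{x_0\}$ for all $y$, then each $O^{\#}$ is $\emptyset$ or $Y$, so all hypotheses except (b) hold. If $A_y=\emptyset$ for all $y$, then each $O^{\#}$ is $Y$, and both (a) and (b) hold.

\begin{thebibliography}{1}

\bibitem{Smith}
Richard J. Smith, \emph{Gruenhage spaces and their influence on Banach space renorming theory}, arXiv:2412.04401 (2024).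

\end{thebibliography}
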